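# Minimally rigid generic tensegrity frameworks and the rigidity matroid one dimension up

## 1. Tensegrity frameworks and their infinitesimal motions

**Definition (tensegrity framework).** A tensegrity graph $T=(V,B\cup C\cup S)$ is a simple graph whose edges, called members, are labeled as bars ($B$), cables ($C$) or struts ($S$). A $d$-dimensional tensegrity framework $(T,p)$ consists of $T$ and a map $p:V\to\mathbb R^d$ with $p(u)\ne p(v)$ for every member $uv$. If $B=\emptyset$ it is a cable-strut framework. Throughout, $n=|V|$, and $G=(V,E)$ is the underlying graph, $E=B\cup C\cup S$.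

**Definition (infinitesimal motion).** An infinitesimal motion of $(T,p)$ is a map $q:V\to\mathbb R^d$ such that $(p(u)-p(v))\cdot(q(u)-q(v))$ is $=0$ for every bar $uv$, $\le0$ for every cable, and $\ge0$ for every strut. It is trivial if $q(v)=Ap(v)+b$ for all $v$, with $A$ a skew-symmetric $d\times d$ matrix and $b\in\mathbb R^d$.

So a cable may not get longer to first order, and a strut may not get shorter. Trivial motions are motions whatever the labels, because $x\cdot Ax=0$ for skew $A$.

**Definition (rigidity, minimality).** $(T,p)$ is infinitesimally rigid if every infinitesimal motion of it is trivial. It is minimally infinitesimally rigid if it is infinitesimally rigid and, for every member $e$, $(T-e,p)$ is not.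

*Example.* Let $d=1$ and $p(1)<p(3)<p(2)$, with cable $12$ and struts $13$, $32$. A motion satisfies $q(2)\le q(1)$ (cable), $q(1)\le q(3)$ and $q(3)\le q(2)$ (struts). Hence $q$ is constant, and constants are exactly the trivial motions on the line. If any member is dropped, the chain of inequalities breaks and there is a nonconstant solution. The framework is minimally infinitesimally rigid with $3$ members.

When all members are bars we speak of the bar framework $(G,p)$; its motions form a vector space.

**Definition (generic).** A placement $P:V\to\mathbb R^D$ is generic if its $D|V|$ coordinates are algebraically independent over $\mathbb Q$.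

*Example.* Three collinear points in the plane are not generic: the determinant that expresses collinearity is a nonzero polynomial with integer coefficients that vanishes there. Almost every placement is generic, since the non-generic ones lie in a countable union of zero sets of nonzero polynomials.

We use genericity in three ways.

* (G1) A polynomial with rational coefficients that vanishes at one generic placement is the zero polynomial.
* (G2) If $p$ is generic in $\mathbb R^d$ and $x\in\mathbb R^V$ has coordinates algebraically independent over $\mathbb Q(p)$, then $P=(p,x)$, that is $P_w=(p(w),x_w)$, is generic in $\mathbb R^{d+1}$. Such $x$ are dense in $\mathbb R^V$.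
* (G3) Any $D+1$ or fewer points of a generic placement in $\mathbb R^D$ are affinely independent.

## 2. Stresses and the generic rigidity matroid

For $P:V\to\mathbb R^D$ and an edge $e=uv$ let $R_e=R_e(P)$ be the linear functional on $(\mathbb R^D)^V$
$$R_e\cdot q=(P_u-P_v)\cdot(q(u)-q(v)).$$

**Definition (stress).** A stress of $(G,P)$ is $\omega\in\mathbb R^E$ with $\sum_e\omega_eR_e=0$; equivalently, $\sum_{v:\,uv\in E}\omega_{uv}(P_u-P_v)=0$ for each $u\in V$.

*Example.* Suppose $\sum_xc_x=0$ and $\sum_xc_xP_x=0$, an affine dependence. Then
$$\omega_{xy}=c_xc_y\tag{1}$$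
is a stress of the complete graph on these points, because at $x$
$$\sum_{y\ne x}c_xc_y(P_x-P_y)=c_x\Big(P_x\sum_{y\neq x}c_y-\sum_{y\ne x}c_yP_y\Big)=c_x(-c_xP_x+c_xP_x)=0 .$$

**Definition (rigidity matroid).** $\mathcal R_D$ is the matroid on the edge set in which a set is independent if the $R_e(P)$ are linearly independent at generic $P$. By (G1), applied to minors, this does not depend on the generic $P$. Its rank function is $r_D$. A graph is rigid in $\mathbb R^D$ if its generic bar frameworks are infinitesimally rigid.

**Fact 1.** *If $n\ge D$, then $r_D(G)\le Dn-\binom{D+1}2$, with equality iff $G$ is rigid in $\mathbb R^D$.*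

*Proof.* The motions of $(G,P)$ form a space of dimension $Dn-r_D(G)$ that contains the trivial motions. The map $(A,b)\mapsto AP+b$ is injective: if $AP_v+b=0$ for all $v$, then $A$ kills all differences $P_u-P_v$, which span at least $D-1$ dimensions, so $A$ has rank at most $1$. A skew matrix has even rank, so $A=0$ and $b=0$. Hence the trivial motions have dimension $\binom D2+D=\binom{D+1}2$. $\square$

**Fact 2.** *If $G$ is rigid in $\mathbb R^D$ and $n\ge D+1$, every degree is at least $D$.*

*Proof.* Deleting a vertex of degree $\delta$ gives $Dn-\binom{D+1}2=r_D(G)\le D(n-1)-\binom{D+1}2+\delta$. $\square$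

**Fact 3.** *$K_{D+1}$ is independent in $\mathcal R_D$ and rigid in $\mathbb R^D$. If $G$ is rigid in $\mathbb R^D$, $n\ge D$, and a new vertex $v$ is joined to at least $D$ vertices of $G$, the new graph is rigid in $\mathbb R^D$.*

*Proof.* At a vertex of $K_{D+1}$ the $D$ edge vectors are linearly independent by (G3), so a stress vanishes. The number of edges is $\binom{D+1}2=D(D+1)-\binom{D+1}2$, so $K_{D+1}$ is rigid by Fact 1. For the second part, a motion of the new framework is trivial on $G$. Subtract the trivial motion. Now $q(v)$ is orthogonal to $D$ linearly independent edge vectors, so $q(v)=0$. $\square$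

*Example (a circuit).* $K_{D+2}$ is a circuit of $\mathcal R_D$, that is, a minimal dependent set. It is rigid by Fact 3, so its stress space has dimension $\binom{D+2}2-D(D+2)+\binom{D+1}2=(D+1)^2-D^2-2D=1$. It is spanned by (1), and all $c_x\ne0$ by (G3). So the only dependence uses every edge. In general, at generic $P$ the stress space of a circuit is one-dimensional and spanned by a nowhere-zero stress.

## 3. The member count $(d+1)|V|-\binom{d+2}2$

The problem comes from Adam D.W. Clay, Tibor Jordán and Sára Hanna Tóth, "Minimally rigid tensegrity frameworks", arXiv:2410.07452 (2024). Take a generic cable-strut framework in $\mathbb R^d$ that is rigid, and from which no member can be dropped. How many members can it have? Two results are known. For $1\le d\le3$ and $n\ge d+2$ there are at most $(d+1)n-\binom{d+2}2$ members, and this is tight. For all $d\ge1$ there are at most $\frac32dn$. The task is to prove or disprove that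
$$|C\cup S|\le(d+1)n-\binom{d+2}2\qquad(n\ge d+2)$$
holds for every $d\ge1$. It does. The number on the right is, by Fact 1, the rank of a rigid graph in $\mathbb R^{d+1}$, and the theorem explains why.

**Theorem 1.** *Let $(T,p)$ be a minimally infinitesimally rigid generic tensegrity framework in $\mathbb R^d$ (bars allowed), $d\ge1$. Then $E$ is independent in $\mathcal R_{d+1}$. Hence every $X\subseteq V$ with $|X|\ge d+1$ spans at most $(d+1)|X|-\binom{d+2}2$ members. In particular, if $n\ge d+2$,*
$$|B\cup C\cup S|\le(d+1)n-\binom{d+2}2 .$$

We also show that the bound is attained for all $d\ge1$ and $n\ge d+2$ (Theorem 2), and we determine all cable-strut frameworks that attain it (Theorem 3).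

## 4. Strongly connected digraphs on the line, and $d+2$ points

**Dimension one.** Let $d=1$, and write each inequality $q(x)\le q(y)$ as an arc $x\to y$. For $p(u)<p(v)$, a cable $uv$ says $q(v)\le q(u)$, the arc $v\to u$, and a strut says $u\to v$. All motions are constant iff the digraph is strongly connected. If it is strongly connected, $q$ is constant. If it is not, there is a nonempty proper vertex set with no arc leaving it, and $q=1$ on this set and $q=0$ elsewhere is a motion. So a minimally rigid cable-strut framework on the line is a strongly connected digraph from which no arc can be dropped, with no pair of opposite arcs because the graph is simple.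

Take an ear decomposition. It starts with a directed cycle of length $c\ge3$. Each further ear has $j$ new vertices and $j+1$ arcs. By minimality $j\ge1$, since an ear that is a single arc could be dropped. As $j+1\le2j$, the number of arcs is at most $c+2(n-c)=2n-c\le2n-3$. This is the asserted bound for $d=1$.

**The case $n=d+2$.** Here $(d+1)(d+2)-\binom{d+2}2=\binom{d+2}2$ is the number of all pairs, so the bound says nothing. The first case with content is $n=d+3$. There the bound equals $\binom{d+3}2-1$, so it asserts that no labeling of $K_{d+3}$ is minimal.

## 5. Proper stresses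

This section translates rigidity with inequalities into linear algebra. Put $\sigma_e=+1$ for cables and $\sigma_e=-1$ for struts.

**Definition (proper stress).** A stress $\omega$ of $(G,p)$ is proper for $T$ if $\sigma_e\omega_e>0$ for all cables and struts. There is no condition on bars.

*Example.* For the framework $p(1)<p(3)<p(2)$ of Section 1, write $p(3)=\beta_1p(1)+\beta_2p(2)$ with $\beta_1+\beta_2=1$ and $\beta_i>0$. By (1) with $c=(\beta_1,\beta_2,-1)$, the stress $\omega_{12}=\beta_1\beta_2$, $\omega_{13}=-\beta_1$, $\omega_{23}=-\beta_2$ is proper: positive on the cable, negative on the struts.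

Stiemke's lemma is the following. For finitely many linear functionals $f_1,\dots,f_m$ on a finite-dimensional real vector space, either some $q$ has $f_i(q)\le0$ for all $i$ and $f_j(q)<0$ for some $j$, or $\sum_ic_if_i=0$ for some $c_1,\dots,c_m>0$.

**Lemma 1 (Roth–Whiteley 1981).** *$(T,p)$ is infinitesimally rigid iff the bar framework $(G,p)$ is infinitesimally rigid and $(T,p)$ has a proper stress.*

*Proof.* ($\Leftarrow$) Let $q$ be a motion of $(T,p)$ and $\omega$ a proper stress. Bars contribute $0$ to $\sum_e\omega_eR_e\cdot q$, so
$$0=\sum_e\omega_eR_e\cdot q=\sum_{e\notin B}|\omega_e|\,(\sigma_eR_e\cdot q),$$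
and all terms on the right are $\le0$. So all $R_e\cdot q=0$. Thus $q$ is a motion of the bar framework $(G,p)$, hence trivial.

($\Rightarrow$) Every motion of $(G,p)$ is a motion of $(T,p)$, so $(G,p)$ is infinitesimally rigid. Consider the functionals $\sigma_eR_e$ ($e\notin B$) and $\pm R_b$ ($b\in B$). If some $q$ made all of them $\le0$ and one of them $<0$, then $q$ would be a motion of $(T,p)$, hence trivial, hence all $R_e\cdot q=0$, a contradiction. By Stiemke's lemma a strictly positive combination of these functionals is $0$. In it, the coefficient of $R_e$ for $e\notin B$ has the sign $\sigma_e$. This is a proper stress. $\square$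

*Consequence for deletions.* If some stress of $(G,p)$ has $\omega_e\ne0$, then $R_e$ is a combination of the other $R_g$. So $(G-e,p)$ has the same motions as $(G,p)$ and is again infinitesimally rigid. We use this repeatedly.

## 6. Sliding a proper stress, and proportional coordinates

Suppose $(T,p)$ is minimally rigid and has many members. Then $(G,p)$ has many stresses. Take a proper stress $\omega^0$ and another stress $\omega'$, and slide: follow $\omega^0-t\omega'$ for growing $t$ until a coordinate first vanishes. If exactly one coordinate $\omega_e$ vanishes at that moment, the result is a proper stress of $T-e$. Since $\omega'_e\ne0$, $(G-e,p)$ is still rigid, and Lemma 1 contradicts minimality.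

The argument stops when two or more coordinates vanish at the same time. Then we have a proper stress only after deleting several members at once, and this may destroy rigidity. A larger stress space alone does not help. Let $d=1$, $p(1)<p(3)<p(4)<p(2)$, with cable $12$ and struts $13,32,14,42$. As a digraph this is $2\to1$, $1\to3\to2$, $1\to4\to2$: strongly connected, and no arc can be dropped. The stress space has dimension $5-3=2$. Equilibrium at vertex $3$ says
$$\omega_{13}(p(3)-p(1))=\omega_{23}(p(2)-p(3)),$$
so on the whole stress space $\omega_{13}$ and $\omega_{23}$ are proportional, and no slide kills only one of them. The obstruction is exactly this: two coordinate functionals that are proportional on the stress space. If all coordinates are nonzero functionals and no two are proportional, a sufficiently general $\omega'$ makes the zeros occur at distinct times.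

So we want, inside any graph with too many edges, a set of edges whose stresses have pairwise non-proportional coordinates. A circuit $C$ of $\mathcal R_{d+1}$ is such a set. The reason is that $(C,p)$ can be lifted to $\mathbb R^{d+1}$ in many ways: each lift $P=(p,x)$ carries its own stress, and each of these is a stress of $(C,p)$, because equilibrium holds coordinate by coordinate.

*Example.* For $d=1$ the graph $K_4$ is a circuit of $\mathcal R_2$. On the line, $\varphi_{uv}=\omega_{uv}(p(u)-p(v))$ turns stresses into circulations. For distinct edges $e,f$ of $K_4$, the edge $e$ lies in two triangles and $f$ lies in at most one of them. So some triangle contains $e$ and not $f$, and the circulation around it has $\omega_e\neq0=\omega_f$. With the roles exchanged, we see that no two coordinates are proportional.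

## 7. Circuits of $\mathcal R_{d+1}$ and their stresses in $\mathbb R^d$

**Lemma 2.** *Let $C\subseteq E$ be a circuit of $\mathcal R_{d+1}$, let $p:V\to\mathbb R^d$ be generic, and let $W_C$ be the space of stresses of $(C,p)$. Then*

*(a) $W_C$ contains a nowhere-zero stress;*

*(b) for distinct $e,f\in C$, the functionals $\omega\mapsto\omega_e$ and $\omega\mapsto\omega_f$ on $W_C$ are linearly independent.*

*Proof of (a).* Choose $x\in\mathbb R^V$ algebraically independent over $\mathbb Q(p)$. By (G2), $P=(p,x)$ is generic in $\mathbb R^{d+1}$, so $(C,P)$ has a nowhere-zero stress. Its first $d$ coordinate equations say that it is a stress of $(C,p)$.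

*Proof of (b).* Let $e=uv$ and $f=ab$.

**Step 1: the ratio $\omega_e/\omega_f$ is a rational function of the lifted placement.** The rows $R_g$, $g\in C-f$, are generically independent, so some $(|C|-1)\times(|C|-1)$ minor $\Delta$ of their matrix is a nonzero polynomial in the coordinates of $P$, with integer coefficients. For generic $P$ the system $\sum_{g\in C-f}\omega_gR_g=-R_f$ has a solution. By Cramer's rule on the columns of $\Delta$ it is given by rational functions $\omega_g\in\mathbb Q(P)$ with denominator $\Delta$; put $\omega_f\equiv1$. Each column equation of $\sum_{g\in C}\omega_gR_g=0$, multiplied by $\Delta$, is a polynomial with rational coefficients that vanishes at generic $P$, so it vanishes identically by (G1). Hence $\omega(P)$ is a stress of $(C,P)$ for every $P\in\Omega:=\{\Delta\ne0\}$. On $\Omega$ the rows of $C-f$ are independent, so $\omega(P)$ spans the stress space there. Put $\rho:=\omega_e\in\mathbb Q(P)$. Since $C$ is a circuit, $\rho\ne0$ at generic $P$. Thus on $\Omega$ every nonzero stress of $(C,P)$ has $\omega_e/\omega_f=\rho(P)$.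

**Step 2: if (b) fails, $\rho$ is a nonzero constant.** Suppose the two functionals are dependent on $W_C$. Both are nonzero by (a), so $\omega_e=c\,\omega_f$ on $W_C$ for some constant $c$. For every $x$ algebraically independent over $\mathbb Q(p)$ we have $\omega(p,x)\in W_C$, so $\rho(p,x)=c$. Such $x$ are dense, so $\rho(p,\cdot)$ is constant on its domain, and $\partial\rho/\partial x_w$ vanishes at the generic point $(p,x)$. As $\partial\rho/\partial x_w\in\mathbb Q(P)$, it is zero as a rational function, by (G1) applied to its numerator. This holds for each $w\in V$: $\rho$ does not depend on the last coordinates of the points.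

Permuting the coordinate axes of $\mathbb R^{d+1}$ does not change stress spaces, and it maps generic placements to generic placements. So $\rho$ is invariant under such permutations. Hence $\rho$ depends on none of the coordinates. It is a constant, nonzero by Step 1.

**Step 3: a projective change of the placement shows that $\rho$ is not constant.** Let $P$ be generic and $\ell$ a linear functional on $\mathbb R^{d+1}$. For small $\varepsilon$ put $\lambda_w=1+\varepsilon\ell(P_w)$ and $P^\varepsilon_w=P_w/\lambda_w$. Since $\Omega$ is open and contains $P$, we have $P^\varepsilon\in\Omega$. If $\omega$ is a stress of $(C,P)$, then $(\lambda_i\lambda_j\omega_{ij})$ is a stress of $(C,P^\varepsilon)$: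
$$\sum_j\omega_{ij}\lambda_i\lambda_j\Big(\frac{P_i}{\lambda_i}-\frac{P_j}{\lambda_j}\Big)=\sum_j\omega_{ij}(\lambda_jP_i-\lambda_iP_j)=P_i\sum_j\omega_{ij}(\lambda_j-\lambda_i)+\lambda_i\sum_j\omega_{ij}(P_i-P_j)=0.$$
The last sum is $0$ by equilibrium, and the one before it is $\varepsilon\,\ell\big(\sum_j\omega_{ij}(P_j-P_i)\big)=0$. Therefore
$$\rho(P^\varepsilon)=\rho(P)\,\frac{\lambda_u\lambda_v}{\lambda_a\lambda_b}.$$
If $\rho$ is a nonzero constant, then $\lambda_u\lambda_v=\lambda_a\lambda_b$ for all small $\varepsilon$. Comparing coefficients of $\varepsilon$ gives $\ell(P_u+P_v-P_a-P_b)=0$ for every $\ell$, that is, $P_u+P_v=P_a+P_b$. Since $\{u,v\}\ne\{a,b\}$, this is a nontrivial linear relation with integer coefficients among the coordinates of the generic $P$, which is impossible. $\square$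

## 8. Independence in $\mathcal R_{d+1}$: proof of Theorem 1

Suppose $E$ contains a circuit $C$ of $\mathcal R_{d+1}$. Extend the elements of $W_C$ by $0$ to stresses of $(G,p)$. We delete one member of $C$ and keep rigidity.

**Step 1: a proper stress without zeros on $C$.** Let $\omega^0$ be a proper stress (Lemma 1). It can vanish only on bars. Add a small multiple of a nowhere-zero element of $W_C$ (Lemma 2(a)). Zeros on $C$ disappear, and for a small enough multiple all nonzero coordinates keep their signs. So we may assume $\omega^0_g\ne0$ for all $g\in C$.

**Step 2: a direction in which zeros occur one at a time.** For $g\in C$ the subspace $\{\omega_g=0\}$ of $W_C$ is proper. For $g\ne h$ in $C$ the subspace $\{\omega^0_g\omega_h=\omega^0_h\omega_g\}$ is proper, because the two functionals are independent (Lemma 2(b)) and the coefficients are nonzero. A real vector space is not a finite union of proper subspaces, so there is $\omega'\in W_C$ outside all of them. Then the numbers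
$$\tau_g=\omega^0_g/\omega'_g\qquad(g\in C)$$
are nonzero and pairwise distinct. Replacing $\omega'$ by $-\omega'$ if needed, some $\tau_g$ is positive.

**Step 3: slide.** Let $t^*=\tau_e$ be the smallest positive $\tau_g$, and put $\omega^*=\omega^0-t^*\omega'$. Then $\omega^*_e=0$. For $g\in C-e$ the function $\omega^0_g-t\omega'_g$ vanishes only at $t=\tau_g\notin[0,t^*]$, so $\omega^*_g$ has the sign of $\omega^0_g$. Outside $C$ we have $\omega^*=\omega^0$. So $\omega^*$ restricts to a proper stress of $(T-e,p)$.

**Step 4: contradiction.** Since $\omega'_e\ne0$, $(G-e,p)$ is infinitesimally rigid. By Lemma 1, $(T-e,p)$ is infinitesimally rigid, against minimality. Hence $E$ is independent in $\mathcal R_{d+1}$. For $|X|\ge d+1$ the members spanned by $X$ are independent, so by Fact 1 with $D=d+1$ there are at most $(d+1)|X|-\binom{d+2}2$ of them. $\square$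

## 9. A complete core with independent outer vertices

Let $n\ge d+2$ and $G_{n,d}=K_{d+1}\vee\overline{K_{n-d-1}}$: a complete *core* $Q$ of $d+1$ vertices, and $n-d-1$ pairwise non-adjacent *outer* vertices, each joined to all of $Q$. For example, $G_{d+2,d}=K_{d+2}$, and $G_{4,1}$ is the graph of the example in Section 6. We have
$$|E(G_{n,d})|=\binom{d+1}2+(d+1)(n-d-1)=(d+1)n-\binom{d+2}2 .$$

**All stresses of $G_{n,d}$.** Let $p$ be generic in $\mathbb R^d$. For outer $v$ write $p(v)=\sum_{i\in Q}\beta^v_ip(i)$ with $\sum_i\beta^v_i=1$; all $\beta_i^v\ne0$ by (G3). By (1) with $c_v=-1$ and $c_i=\beta_i^v$, the complete graph on $Q\cup v$ has the stress $\omega^v$ with $\omega^v_{vi}=-\beta_i^v$ and $\omega^v_{ij}=\beta_i^v\beta_j^v$. The $\omega^v$ are linearly independent, since only $\omega^v$ is nonzero on the edges at $v$. By Fact 3, $G_{n,d}$ is rigid in $\mathbb R^d$, so its stress space has dimension $|E|-dn+\binom{d+1}2=n-d-1$, the number of outer vertices. Hence every stress is uniquely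
$$\omega=\sum_va_v\omega^v,\qquad\omega_{vi}=-a_v\beta_i^v,\qquad\omega_{ij}=\sum_va_v\beta_i^v\beta_j^v.\tag{2}$$

**Condition (S).** There are signs $\varepsilon_v$ ($v\notin Q$) with $\sigma_{vi}=-\varepsilon_v\operatorname{sgn}\beta_i^v$ and $\sigma_{ij}=\varepsilon_v\operatorname{sgn}(\beta^v_i\beta^v_j)$ for all $v\notin Q$ and all distinct $i,j\in Q$.

*Example.* If all outer points lie inside the core simplex, all $\beta^v_i>0$, and (S) holds with $\varepsilon_v=1$ when core edges are cables and all other edges are struts.

The core is determined by the graph when $n\ge d+3$: core vertices have degree $n-1\ge d+2$, outer ones $d+1$. For $n=d+2$, (S) says $\sigma_{xy}=\varepsilon\operatorname{sgn}(c_xc_y)$ for the affine dependence $c$ of the $d+2$ points. This does not depend on which vertex is called outer, because rescaling $c$ multiplies the products $c_xc_y$ by a positive number.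

**Theorem 2.** *A generic cable-strut framework on $G_{n,d}$ satisfying (S) is minimally infinitesimally rigid. For every $d\ge1$, $n\ge d+2$ such frameworks exist, so the bound of Theorem 1 is attained.*

*Proof.* **Rigidity.** Put $a_v=\varepsilon_v$ in (2). Then $\omega_{vi}$ has the sign $\sigma_{vi}$. Every summand of $\omega_{ij}$ has the sign $\sigma_{ij}$, and there is at least one summand. So this stress is proper, and Lemma 1 applies.

**Deleting an outer member $vi$.** A stress of the rest is a stress of $G_{n,d}$ with $\omega_{vi}=0$, so $a_v=0$, and it vanishes on the other $d\ge1$ members at $v$. It is not proper, so the rest is not infinitesimally rigid by Lemma 1.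

**Deleting a core member $ij$.** Suppose $\omega$ is a proper stress of the rest. The sign of $\omega_{vi}=-a_v\beta_i^v$ is $\sigma_{vi}=-\varepsilon_v\operatorname{sgn}\beta^v_i$ (if $d=1$ too, the outer members are all still there), so $\varepsilon_va_v>0$ for all $v$. By (2) and (S), $\sigma_{ij}\omega_{ij}=\sum_v\varepsilon_va_v|\beta_i^v\beta_j^v|>0$, contradicting $\omega_{ij}=0$.

**Existence.** Generic placements are dense, so there is one with all outer points inside the core simplex; label it as in the example above. $\square$

## 10. Coning

To find all frameworks with equality we must compare rigidity in $\mathbb R^d$ with rigidity in $\mathbb R^{d+1}$. The cone $G*z$ arises from $G$ by adding a vertex $z$ joined to all of $V$. For example, the cone of $K_m$ is $K_{m+1}$.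

**Fact 4 (Whiteley's coning theorem, Structural Topology 8 (1983) 53–70).** *For $n\ge d$, $G$ is rigid in $\mathbb R^d$ iff $G*z$ is rigid in $\mathbb R^{d+1}$.*

*Proof.* Let $(P,z)$ be a generic placement of the cone in $\mathbb R^{d+1}$ and put $P'_w=P_w-z$. The coordinates of all $P'_w$ are algebraically independent. Translating, we use the points $P'_w$ with apex $0$. Each motion of the cone is uniquely a translation plus a motion with apex velocity $0$; let $N$ be the space of the latter. Then $q\in N$ iff
$$P'_w\cdot q(w)=0\ (w\in V),\qquad P'_u\cdot q(x)+P'_x\cdot q(u)=0\ (ux\in E),$$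
where the second condition is the expanded edge condition. Write $P'_w=h_w(p_w,1)$ with $h_w\neq0$. The first condition says $q(w)=h_w(m_w,-p_w\cdot m_w)$ for a unique $m_w\in\mathbb R^d$. The second then reads
$$h_uh_x\,(p_u\cdot m_x-p_x\cdot m_x+p_x\cdot m_u-p_u\cdot m_u)=-h_uh_x\,(p_u-p_x)\cdot(m_u-m_x)=0 .$$
So $N$ is isomorphic to the space of motions of $(G,p)$ in $\mathbb R^d$. The placement $p$ is generic, since the $h_w$ and the coordinates of the $p_w$ generate the same field as the coordinates of the $P'_w$. Thus the motions of the cone have dimension $d+1$ plus that of the motions of $(G,p)$. The trivial motions have dimensions $\binom{d+2}2=(d+1)+\binom{d+1}2$ and $\binom{d+1}2$. The equivalence follows. $\square$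

## 11. Two edges whose deletion destroys rigidity in $\mathbb R^d$

In Section 12 a framework with equality will yield pairs of edges $e,f$ such that $G-e-f$ is not rigid in $\mathbb R^d$, while $G$ is minimally rigid in $\mathbb R^{d+1}$. In $G_{n,d}$, two edges at an outer vertex are such a pair: that vertex keeps degree $d-1$, and Fact 2 applies. The next lemma says that every such pair shares a vertex of degree $d+1$.

**Lemma 3.** *Let $G$ be minimally rigid in $\mathbb R^{d+1}$ (rigid and $\mathcal R_{d+1}$-independent), $n\ge d+3$, and let $e\ne f$ be edges such that $H:=G-e-f$ is not rigid in $\mathbb R^d$. Then $e$ and $f$ share a vertex of degree exactly $d+1$ in $G$.*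

*Proof.* Let $P:V\to\mathbb R^{d+1}$ be generic, $M$ the space of motions of the bar framework $(H,P)$, and $\mathrm{Triv}\subseteq M$ the trivial ones. As $r_{d+1}(H)=|E|-2$, we have $\dim M/\mathrm{Triv}=2$. Let $q^1,q^2$ be a basis modulo $\mathrm{Triv}$.

**Step 1: a vector that records whether a motion extends to the cone.** Let $\mathrm{Aff}\subseteq\mathbb R^V$ be spanned by $1$ and the $d+1$ coordinate functions of $P$. Put $U=\mathbb R^V/\mathrm{Aff}$ and write $[\cdot]$ for classes in $U$. For $q\in M$ and $z\in\mathbb R^{d+1}$ let
$$F_q(z)=[\,w\mapsto z\cdot q(w)-P_w\cdot q(w)\,]\in U .$$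
It is affine in $z$ and linear in $q$. If $q=SP+c$ with $S$ skew, then $P_w\cdot SP_w=0$ and $z\cdot SP_w+z\cdot c-P_w\cdot c$ is affine in $P_w$, so $F_q\equiv0$. Put $F_k=F_{q^k}$.

*Example.* If $q$ moves a single vertex $w_0$ with velocity $y$, then $F_q(z)=y\cdot(z-P_{w_0})\,[\delta_{w_0}]$, where $\delta_{w_0}$ is the indicator function of $w_0$: a scalar affine function times a fixed vector. The class $[\delta_{w_0}]$ is nonzero, because the other $n-1\ge d+2$ points affinely span $\mathbb R^{d+1}$, so an affine function vanishing on them is zero.

**Step 2: $F_1(z)$ and $F_2(z)$ are linearly dependent for every $z$.** By Fact 4, the cone $H*z$ is not rigid in $\mathbb R^{d+1}$. Let $\mathcal Z$ be the dense set of $z$ algebraically independent over $\mathbb Q(P)$. For $z\in\mathcal Z$ the placement $(P,z)$ is generic, so there is a nontrivial motion $(q,v)$ of $(H*z,(P,z))$. That is, $q\in M$ and $(z-P_w)\cdot(v-q(w))=0$ for all $w$, equivalently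
$$z\cdot v-P_w\cdot v=z\cdot q(w)-P_w\cdot q(w)\qquad(w\in V).\tag{3}$$
The left side is affine in $P_w$, so $F_q(z)=0$. Moreover $q\notin\mathrm{Triv}$. Indeed, let $q=SP+c$. Since $(z-P_w)\cdot S(z-P_w)=0$, the vector $v-(Sz+c)$ is orthogonal to all $z-P_w$. These span $\mathbb R^{d+1}$, so $v=Sz+c$ and $(q,v)$ is trivial, a contradiction. So $q\equiv a'q^1+b'q^2$ modulo $\mathrm{Triv}$ with $(a',b')\ne0$, and $a'F_1(z)+b'F_2(z)=0$. Hence all $2\times2$ minors of $(F_1,F_2)$, in coordinates of $U$, vanish on the dense set $\mathcal Z$, and so identically.

**Step 3: the algebraic dichotomy.** We claim that one of the following holds: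

* (i) $F_1=\alpha\Theta$, $F_2=\beta\Theta$ with $0\ne\Theta\in U$ and $\alpha,\beta$ linearly independent affine functions;
* (ii) $F_q\equiv0$ for some $q\in M\setminus\mathrm{Triv}$.

If $F_1,F_2$ are linearly dependent over $\mathbb R$ as affine maps, (ii) holds for a combination of $q^1,q^2$. Suppose they are independent. Step 2 says $F_1^iF_2^j=F_1^jF_2^i$ for all $i,j$, where the components are polynomials of degree $\le1$. Let $\gamma=\gcd_iF_1^i$; it has degree at most $1$.

If $\deg\gamma=1$, each $F_1^i$ is a constant multiple of $\gamma$, so $F_1=\gamma\Theta$ with a constant vector $\Theta\ne0$. Cancelling $\gamma$ in the minors gives $\Theta^iF_2^j=\Theta^jF_2^i$. With some $\Theta^i\ne0$ this says $F_2=\beta\Theta$, where $\beta=F_2^i/\Theta^i$ is affine. Put $\alpha=\gamma$.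

If $\gamma=1$, fix $j$ with $F_1^j\ne0$. For every $i$, $F_1^j$ divides $F_1^iF_2^j$, hence it divides $\gcd_i(F_1^iF_2^j)=F_2^j$. So $F_2^j=hF_1^j$ with a polynomial $h$. From $F_1^jF_2^i=F_1^iF_2^j=hF_1^iF_1^j$ we get $F_2^i=hF_1^i$ for all $i$, so $F_2=hF_1$. By independence $h$ is nonconstant. As $F_2$ has degree $\le1$, $F_1=\Theta$ is constant and $h$ is affine. Put $\alpha=1$ and $\beta=h$.

In both cases $\alpha,\beta$ are linearly independent because $F_1,F_2$ are.

**Case (i): $e$ and $f$ share a vertex of degree $d+1$.**

**Step 4: an identity for all apex positions.** The vanishing $F_q(z)=0$ only says that $z\cdot q(w)-P_w\cdot q(w)$ has the form $t-P_w\cdot v$. A cone motion also needs $t=z\cdot v$. We extract this extra condition. For $z\in\mathbb R^{d+1}$ let $q^{(z)}=\beta(z)q^1-\alpha(z)q^2$. Then $F_{q^{(z)}}(z)=\beta(z)\alpha(z)\Theta-\alpha(z)\beta(z)\Theta=0$, so there are $t(z)\in\mathbb R$ and $v(z)\in\mathbb R^{d+1}$ with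
$$t(z)-P_w\cdot v(z)=z\cdot q^{(z)}(w)-P_w\cdot q^{(z)}(w)\qquad(w\in V).$$
Since $P$ affinely spans $\mathbb R^{d+1}$, they are unique, and they are polynomial in $z$, being linear functions of the right side. Let $z\in\mathcal Z$ with $(\alpha,\beta)(z)\ne(0,0)$. The $q$ in (3) is $a'q^1+b'q^2$ modulo $\mathrm{Triv}$ with $a'\alpha(z)+b'\beta(z)=0$, so it is a nonzero multiple of $q^{(z)}$ modulo $\mathrm{Triv}$. Subtract the corresponding trivial motion on all of $V\cup\{z\}$, which preserves (3), and scale. Then (3) holds with $q^{(z)}$ in place of $q$. By uniqueness $t(z)=z\cdot v(z)$. Such $z$ are dense, so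
$$t(z)=z\cdot v(z)\quad\text{for all }z.\tag{4}$$

**Step 5: choice of one motion and one hyperplane.** Choose $(a,b)\ne0$ such that $\eta:=a\alpha+b\beta$ is nonconstant and, for every $w\in V$, $\eta(P_w)=0$ implies $\alpha(P_w)=\beta(P_w)=0$. Only finitely many ratios $(a:b)$ are excluded: at most one by the first requirement, as $\alpha,\beta$ are independent and the constants are one-dimensional, and at most one for each $w$ with $(\alpha,\beta)(P_w)\ne0$. Put $q=aq^1+bq^2\notin\mathrm{Triv}$, so $F_q=\eta\Theta$. Write $\eta(z)=y\cdot z-h$ with $y\ne0$, and $L=\{\eta=0\}$.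

Not both $\alpha,\beta$ vanish on $L$, or both would be multiples of $\eta$. So $(\alpha,\beta)(z)\ne0$ for a dense set of $z\in L$. For such $z$ both $(a,b)$ and $(\beta(z),-\alpha(z))$ are nonzero and orthogonal to $(\alpha(z),\beta(z))$, so $q^{(z)}$ is a nonzero multiple of $q$. By (4), for these $z$ there are $t,v$ with
$$t-P_w\cdot v=z\cdot q(w)-P_w\cdot q(w)\ (w\in V),\qquad t=z\cdot v.\tag{5}$$

**Step 6: the shape of $q$.** Let $\varsigma:V\to\mathbb R$ represent $\Theta$. The $z_i$-coefficients of $F_q=\eta\Theta$ say $[q_i]=y_i\Theta$, so $q(w)=BP_w+c+\varsigma_wy$ for some matrix $B$ and vector $c$. Subtract the trivial motion formed by the skew part $S$ of $B$ and by $c$. This leaves $F_q$ unchanged and preserves solvability of (5): since $(z-P_w)\cdot(SP_w+c)=(z-P_w)\cdot(Sz+c)=z\cdot c-P_w\cdot(Sz+c)$, we replace $v$ by $v-(Sz+c)$ and $t$ by $t-z\cdot c$, and $t=z\cdot v$ is kept because $z\cdot Sz=0$. So we may assume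
$$q(w)=AP_w+\varsigma_wy\quad\text{with }A\text{ symmetric.}$$
The constant term of $F_q=\eta\Theta$ is $[w\mapsto-P_w\cdot q(w)]=-h\Theta$. So there are $\mu\in\mathbb R^{d+1}$ and $\tau\in\mathbb R$ with
$$P_w^TAP_w+\varsigma_w(y\cdot P_w-h)=\mu\cdot P_w-\tau\qquad(w\in V).\tag{6}$$

**Step 7: $A$ is determined by $L$.** Let $z\in L$, so $y\cdot z=h$. By (6), $P_w\cdot q(w)=\mu\cdot P_w-\tau+h\varsigma_w$, so the right side of the first equation in (5) is
$$z^TAP_w+\varsigma_w\,y\cdot z-\mu\cdot P_w+\tau-h\varsigma_w=(Az-\mu)\cdot P_w+\tau .$$
By uniqueness $t=\tau$ and $v=\mu-Az$, and $t=z\cdot v$ gives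
$$g(z):=z^TAz-\mu\cdot z+\tau=0$$
on a dense subset of $L$, hence on $L$. So $g=\eta\,\ell$ with $\ell(z)=m\cdot z+m_0$ affine. Comparing quadratic parts, $A=\frac12(ym^T+my^T)$.

**Step 8: $q$ is equivalent to a motion in one fixed direction.** Equation (6) reads $g(P_w)=-\varsigma_w\eta(P_w)$, that is, $\eta(P_w)\ell(P_w)=-\varsigma_w\eta(P_w)$. So $s_w:=\varsigma_w+\ell(P_w)$ vanishes whenever $P_w\notin L$. Inserting $\varsigma_w=s_w-m\cdot P_w-m_0$ in $q(w)=AP_w+\varsigma_wy$, we get
$$q(w)=\tfrac12(my^T-ym^T)P_w-m_0y+s_wy\equiv s_wy\pmod{\mathrm{Triv}} .$$
Hence $w\mapsto s_wy$ is a nontrivial motion of $(H,P)$.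

**Step 9: a vertex of small degree.** Since this motion is nontrivial, there is $w$ with $s_w\ne0$; so $P_w\in L$. If $wx\in E(H)$ and $P_x\notin L$, then $s_x=0$, and the edge condition gives $0=s_w\,y\cdot(P_w-P_x)=-s_w\,\eta(P_x)\ne0$, a contradiction. So $w$ and all its $H$-neighbors lie on $L$, and by the choice of $(a,b)$ on $\Lambda=\{\alpha=\beta=0\}$. As $\Lambda\ne\emptyset$ and $\alpha,\beta$ are independent, their linear parts are independent: a combination with zero linear part is a constant that vanishes on $\Lambda$, hence is $0$. So $\dim\Lambda=d-1$. By (G3), $\Lambda$ contains at most $d$ of the points $P_x$, so $\deg_H(w)\le d-1$. By Fact 2, $\deg_G(w)\ge d+1$. Therefore both $e$ and $f$ are incident with $w$, and $\deg_G(w)=d+1$. This is the conclusion of the lemma.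

**Case (ii) is impossible.**

**Step 10: a quadric through all points.** Let $q\in M\setminus\mathrm{Triv}$ with $F_q\equiv0$. The $z_i$-coefficients give $[q_i]=0$. So after subtracting a trivial motion, $q(w)=AP_w$ with $A\ne0$ symmetric. The constant term gives $P_w^TAP_w=\mu\cdot P_w-\tau$ for all $w$, with suitable $\mu,\tau$. Let $\tilde P_w=(P_w,1)\in\mathbb R^{d+2}$, and let $\tilde g\ne0$ be the symmetric bilinear form with
$$\tilde g((x,\xi),(x,\xi))=x^TAx-\xi\,\mu\cdot x+\tau\xi^2 .$$
Then $\tilde g(\tilde P_w,\tilde P_w)=0$ for all $w$. For $ux\in E(H)$,
$$\tilde g(\tilde P_u-\tilde P_x,\tilde P_u-\tilde P_x)=(P_u-P_x)^TA(P_u-P_x)=(P_u-P_x)\cdot(q(u)-q(x))=0,$$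
so $\tilde g(\tilde P_u,\tilde P_x)=0$. By (G3), any $d+2$ or fewer of the vectors $\tilde P_w$ are linearly independent.

**Step 11: almost all points lie in the radical.** Let $D$ be the set of $w$ with $\tilde g(\tilde P_w,\cdot)\ne0$. If $\deg_H(w)\ge d+1$, then $\tilde g(\tilde P_w,\cdot)$ vanishes on $\tilde P_w$ and on $d+1$ neighbors, that is, on $d+2$ linearly independent vectors, so $w\notin D$. As $G$ has minimum degree $\ge d+1$, every vertex of $D$ is an endvertex of $e$ or $f$, so $|D|\le4$. Let $N_0=\operatorname{span}\{\tilde P_w:w\notin D\}$. It lies in the radical of $\tilde g\ne0$, so $N_0\ne\mathbb R^{d+2}$. Hence $\dim N_0=n-|D|\le d+1$, and $Y=\mathbb R^{d+2}/N_0$ has dimension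
$$r_0=d+2-n+|D|,\qquad1\le r_0\le|D|-1\le3,$$
where we used $n\ge d+3$. The induced form $g'$ on $Y$ is nonzero, and the images of the vertices of $D$ are isotropic. Any $r_0$ of these images are linearly independent, since $n-|D|+r_0=d+2$.

**Step 12: the three possible dimensions.**

* $r_0=1$: $Y$ is spanned by an isotropic vector, so $g'=0$, a contradiction.
* $r_0=2$: $|D|\ge3$. A binary quadratic form vanishing on three pairwise independent vectors is $0$: in the basis of the first two it is a multiple of $XY$, and the third vector has both coordinates nonzero. So $g'=0$, a contradiction.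
* $r_0=3$: then $|D|=4$ and $n=d+3$, and $e=uv$, $f=ab$ are disjoint with $D=\{u,v,a,b\}$. Here $|E|=(d+1)(d+3)-\binom{d+2}2=\binom{d+3}2-1$, so $G$ misses one pair only, and $D$ spans at least $5$ edges of $G$. So at least three of $ua,ub,va,vb$ are in $H$, and some vertex of $D$ is $H$-adjacent to both ends of the opposite edge. By symmetry let it be $u$, adjacent to $a$ and $b$. Then $g'(u,\cdot)$ vanishes on the images of $u,a,b$, a basis of $Y$. So $\tilde g(\tilde P_u,\cdot)=0$ and $u\notin D$, a contradiction. $\square$

## 12. Classification of the frameworks that attain the bound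

**Theorem 3.** *Let $d\ge1$, $n\ge d+2$, and let $(T,p)$ be a generic cable-strut framework in $\mathbb R^d$ on $n$ vertices. Then $(T,p)$ is minimally infinitesimally rigid with exactly $(d+1)n-\binom{d+2}2$ members iff its graph is $G_{n,d}=K_{d+1}\vee\overline{K_{n-d-1}}$ and the labels satisfy (S).*

*Proof.* "If" is Theorem 2 with the edge count of Section 9. For "only if", let $(T,p)$ be minimally infinitesimally rigid with that many members. By Theorem 1 and Fact 1, $G$ is minimally rigid in $\mathbb R^{d+1}$.

**Step 1: the cone of stresses with the right signs.** Let $W$ be the stress space of $(G,p)$. Since $(G,p)$ is infinitesimally rigid, $k=\dim W=|E|-dn+\binom{d+1}2=n-d-1\ge1$. Let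
$$K=\{\omega\in W:\sigma_e\omega_e\ge0\text{ for all }e\}.$$
This polyhedral cone is pointed, because $\omega,-\omega\in K$ forces $\omega=0$, and it has interior since a proper stress exists. In particular no $\omega_e$ is identically $0$ on $W$. We use two textbook facts on such cones: every facet (face of dimension $k-1$) has the form $K\cap\{\omega_e=0\}$ for some $e$, and $K$ is the intersection of the half-spaces $\sigma_e\omega_e\ge0$ over the facet-defining $e$.

**Step 2: facets come with proportional coordinates.** *Claim: if $\omega_e=0$ defines a facet $\Phi$ of $K$, then some $f\ne e$ has $\omega_f$ proportional to $\omega_e$ on $W$.* Let $\omega$ be in the relative interior of $\Phi$. As $\omega_e\not\equiv0$ on $W$, $(G-e,p)$ is infinitesimally rigid. As $(T-e,p)$ is not, Lemma 1 shows that $\omega$ is not proper for $T-e$, so $\omega_f=0$ for some $f\ne e$. The functional $\sigma_f\omega_f$ is $\ge0$ on $\Phi$ and vanishes at a relative interior point. So it vanishes on $\Phi$, hence on its span $\{\omega_e=0\}\subset W$. Both functionals are nonzero, so they are proportional.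

**Step 3: such pairs fit Lemma 3.** For $e,f$ as in the Claim, the stresses of $(G-e-f,p)$ are the $\omega\in W$ with $\omega_e=\omega_f=0$, a space of dimension $k-1$. So $r_d(G-e-f)=|E|-2-(k-1)=r_d(G)-1$, and $G-e-f$ is not rigid in $\mathbb R^d$.

**Step 4: the graph.** If $n=d+2$, then $|E|=\binom{d+2}2$ and $G=K_{d+2}=G_{d+2,d}$. Let $n\ge d+3$. The common kernel of the facet-defining functionals lies in $K\cap(-K)=\{0\}$, so $k$ of them, $\omega_{e_1},\dots,\omega_{e_k}$, are linearly independent. By Steps 2 and 3 and Lemma 3, $e_i$ is incident with a vertex $w_i$ of degree $d+1$.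

The $w_i$ are distinct. At a vertex of degree $d+1$, the $d+1$ edge vectors in $\mathbb R^d$, any $d$ of which are independent by (G3), have a one-dimensional space of dependences. So all stress coordinates at that vertex are proportional on $W$, and $w_i=w_j$ would make $\omega_{e_i},\omega_{e_j}$ dependent.

Let $I=\{w_1,\dots,w_k\}$. If $w,w'\in I$ were adjacent, $G-w-w'$ would have
$$|E|-(2d+1)=(d+1)(n-2)-\binom{d+2}2+1$$
edges on $n-2\ge d+1$ vertices, contradicting $\mathcal R_{d+1}$-independence and Fact 1. So $I$ is an independent set. Since $|V\setminus I|=n-k=d+1$, every $w\in I$ is joined to all of $V\setminus I$. The remaining $|E|-(d+1)(n-d-1)=\binom{d+1}2$ edges make $V\setminus I$ complete. So $G=G_{n,d}$ with core $Q=V\setminus I$.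

**Step 5: the labels of outer members.** Use (2); for $n=d+2$ call any one vertex outer. A proper stress has all $a_v\ne0$, since $\omega_{vi}=-a_v\beta_i^v$. Fix one and let $\varepsilon_v=\operatorname{sgn}a_v$. Then $\sigma_{vi}=-\varepsilon_v\operatorname{sgn}\beta_i^v$. For any $\omega\in W$, $\sigma_{vi}\omega_{vi}=\varepsilon_va_v|\beta_i^v|$, so the outer members give exactly the inequalities $\varepsilon_va_v\ge0$, and $K\subseteq O:=\{\varepsilon_va_v\ge0\ \forall v\}$.

**Step 6: $K=O$.** If $k=1$, then $O$ is a ray that contains the cone $K$ with interior, so $K=O$. Let $k\ge2$, that is $n\ge d+3$, and suppose $K\ne O$. Then some facet-defining half-space of $K$ does not contain $O$. By Step 5 it comes from a core edge $ij$. By Steps 2 and 3 and Lemma 3, an endvertex of $ij$ has degree $d+1$. But core vertices have degree $n-1\ge d+2$, a contradiction.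

**Step 7: the labels of core members.** By Step 6, $\sigma_{ij}\omega_{ij}=\sum_v\sigma_{ij}a_v\beta_i^v\beta_j^v\ge0$ on $O$. Evaluating at $a_v=\varepsilon_v$, with all other coordinates $0$, gives $\sigma_{ij}\varepsilon_v\beta_i^v\beta_j^v\ge0$. All $\beta$'s are nonzero, so it is $>0$ for every $v$. Together with Step 5 this is (S). $\square$

## 13. Sign patterns in (S), and equality with bars

**Remark 1 (sign patterns).** For $d\ge2$, (S) forces all $\varepsilon_v$ to be equal and the sign vectors $(\operatorname{sgn}\beta_i^v)_{i\in Q}$ to agree up to a global sign. For outer $v,v'$ put $r_i=\operatorname{sgn}(\beta_i^v\beta_i^{v'})$. Comparing the two expressions for $\sigma_{ij}$ gives $r_ir_j=\varepsilon_v\varepsilon_{v'}$ for all $i\ne j$. With at least three indices, $(r_1r_2)(r_2r_3)(r_1r_3)=1$ forces $\varepsilon_v\varepsilon_{v'}=1$, so $r$ is constant. For $d=1$ no such restriction arises: the core is a single edge $12$, and for any outer points and any choice of $\sigma_{12}$, the signs $\varepsilon_v=\sigma_{12}\operatorname{sgn}(\beta_1^v\beta_2^v)$ satisfy the core condition, and the labels $\sigma_{vi}$ are then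 defined by (S).

**Remark 2 (bars).** Theorem 1 allows bars, and equality with bars, for $n\ge d+2$, still forces $G=G_{n,d}$. Let $(T,p)$ attain the bound.

**Step 1: no coordinate vanishes on $W$.** As before, $G$ is rigid in $\mathbb R^{d+1}$. For every edge $e=uv$, $G-e$ is rigid in $\mathbb R^d$: the cone $(G-u)*u$ contains $G$, so it is rigid in $\mathbb R^{d+1}$, and $G-u$ is rigid in $\mathbb R^d$ by Fact 4. By Fact 2, $u$ has degree at least $d+1$ in $G$, hence at least $d$ in $G-e$, and Fact 3 applies. So deleting $e$ lowers the dimension of the stress space, and $\omega_e$ does not vanish identically on $W$.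

**Step 2: a bar has a constant sign.** The set $K^\circ$ of proper stresses is nonempty, convex and open in $W$. Let $b$ be a bar. If some $\omega\in K^\circ$ had $\omega_b=0$, it would be a proper stress of $T-b$. As $(G-b,p)$ is infinitesimally rigid, Lemma 1 would contradict minimality. So $\omega_b\ne0$ on $K^\circ$, and by convexity its sign is constant there.

**Step 3: relabel.** Relabel $b$ as a cable if this sign is positive and as a strut if it is negative, and call the result $T'$. The set of proper stresses is unchanged, so $(T',p)$ is infinitesimally rigid. It is still minimal: $T'-b=T-b$, and for $e\ne b$ every motion of $(T-e,p)$ is a motion of $(T'-e,p)$, so infinitesimal rigidity of $T'-e$ would imply that of $T-e$. Relabeling all bars successively, we reach a cable-strut framework on the same graph $G$, and Theorem 3 gives $G=G_{n,d}$.
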